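# A Gauss sum in a semidirect product, and the equation $f(xk)=xf(x)$

## The groups $\mathbb Z[\zeta]/(1-\zeta)^r\rtimes \mathbb Z/p^m$

All groups in these notes are finite. Fix an odd prime $p$ and integers $m,r\ge 1$. Let $\zeta$ be a primitive $p^m$-th root of unity and put
$$R=\mathbb Z[\zeta],\qquad \lambda=1-\zeta,\qquad A=R/\lambda^rR,\qquad \varphi=\varphi(p^m)=p^{m-1}(p-1).$$
Multiplication by $\zeta$ is an automorphism of the additive group $A$ whose $p^m$-th power is the identity. So we can form the semidirect product
$$G(p,m,r)=A\rtimes\mathbb Z/p^m,\qquad (a,u)(b,v)=(a+\zeta^u b,\;u+v).$$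
We shall often use the following formulas, all immediate from the product rule:
$$(a,u)^{-1}=(-\zeta^{-u}a,-u),\qquad (a,u)^s=\Big(a\sum_{i<s}\zeta^{ui},\;su\Big),\qquad (a,u)(b,0)(a,u)^{-1}=(\zeta^u b,0).\tag{1}$$

What is this group for? A certain product of conjugates of an element $x$ under powers of an element $k$ will govern our problem, and the exponents of $k$ in that product are quadratic: $-\frac{i(i+1)}2$ for $i=0,1,2,\dots$ If $k$ acts on $A$ as $\zeta$, and $x\in A$, the product becomes multiplication by $\sum_i\zeta^{-i(i+1)/2}$, which is a quadratic Gauss sum. We know exactly how divisible by $\lambda$ a Gauss sum is, and the parameter $r$ lets us decide how much divisibility is needed for the product to be trivial. That is the whole mechanism.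

**Textbook facts.** The ring $R$ is the ring of integers of $\mathbb Q(\zeta)$; the ideal $(\lambda)$ is its unique prime above $p$; $R/\lambda R\cong\mathbb F_p$; and $pR=(\lambda)^{\varphi}$. Write $v$ for the $\lambda$-adic valuation, so $v(p)=\varphi$. An element $\alpha\in R$ is zero in $A$ exactly when $v(\alpha)\ge r$. In particular
$$p^eA=0\iff e\varphi\ge r,\qquad\text{so}\qquad \exp A=p^{\lceil r/\varphi\rceil}.\tag{2}$$

**Order.** Multiplication by $\lambda^i$ induces $R/\lambda R\cong\lambda^iR/\lambda^{i+1}R$, so $|A|=p^r$ and $|G(p,m,r)|=p^{r+m}$. Hence $G(p,m,r)$ is a $p$-group, and it is nilpotent of odd order.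

**Class.** Write $[y,x]=y^{-1}x^{-1}yx$, $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[\gamma_i(G),G]$. From (1),
$$[(d,0),(b,v)]=((\zeta^{-v}-1)d,\,0),$$
and $\lambda$ divides $\zeta^{-v}-1$, with $\zeta^{-1}-1=\zeta^{-1}\lambda$. So for each $i\ge0$ we have $[\lambda^iA,G]=\lambda^{i+1}A$. Also $G/\lambda A$ is abelian, since $\zeta$ acts trivially on $A/\lambda A$. Hence $\gamma_2=\lambda A$, and then $\gamma_{i+1}=\lambda^iA$ for all $i\ge1$. The class is $r$.

**Small example.** Let $p=3$, $m=1$. Then $\zeta$ is a cube root of unity, $R=\mathbb Z[\zeta]$ is the ring of Eisenstein integers, $\varphi=2$ and $(3)=(\lambda)^2$.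

- For $r=1$: $A=\mathbb F_3$ with trivial action, and the group is $C_3\times C_3$.
- For $r=2$: $A=R/3R$, and the group is nonabelian of order $27$. By (1), $(a,u)^3=(a(1+\zeta^u+\zeta^{2u}),0)=1$ for $u\ne0$, and $3A=0$, so its exponent is $3$.
- For $r=3$: $3A=\lambda^2A\neq0$ and $9A=0$, so we get a group of order $81$, class $3$ and exponent $9$. We shall compute in this group by hand.

## The functional equation and what will be proved

**Definition.** A group $G$ is a *$J$-group* if there are an element $k\in G$ and a function $f\colon G\to G$, with no other condition on $f$, such that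
$$f(xk)=x\,f(x)\qquad\text{for all }x\in G.$$

For example, let $G=\mathbb Z/n$ with $n$ odd, written additively, and let $k=1$. The equation reads $f(x+1)=x+f(x)$, and $f(x)=\frac{x(x-1)}2$, computed modulo $n$ with $2$ inverted, solves it. So cyclic groups of odd order are $J$-groups. It is known that no group of even order is a $J$-group, and that not every group of odd order is one. The question, which comes from Dominik Bernhardt, Tim Boykett, Alice Devillers, Johannes Flake, S. P. Glasby, "The groups $G$ satisfying a functional equation $f(xk) = xf(x)$ for some $k \in G$", arXiv:2105.09117 (2021), is: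

*Is every finite nilpotent group of odd order a $J$-group?*

The answer is no. Here are the statements.

**Theorem 1.** For every odd prime $p$, the $p$-group $G(p,3,r)$ is not a $J$-group whenever $\tfrac32p^2(p-1)<r\le 2p^2(p-1)$. For example, $G(3,3,28)$, of order $3^{31}$, is a nilpotent group of odd order that is not a $J$-group.

**Theorem 2.** $G(p,m,r)$ fails to be a $J$-group if and only if $\frac m2\varphi(p^m)<r\le(m-1)\varphi(p^m)$.

**Theorem 3.**

1. A nilpotent group of odd order is a $J$-group if and only if all its Sylow subgroups are.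
2. If $|G|$ is odd and $\exp Z(G)=\exp G$, then $G$ is a $J$-group. So every group $G$ of odd order is a direct factor of the $J$-group $G\times C_{\exp G}$, and the property does not pass to direct factors.
3. Let $p$ be odd. A $p$-group of class $\le(p^2-1)/2$ is a $J$-group. A $p$-group of class $\le p^2-1$ with $\exp\gamma_2(G)=\exp G$ is a $J$-group.

By parts 1 and 3, every nilpotent group of odd order and class $\le4$ is a $J$-group. Nothing is claimed about sharpness of the class bounds in part 3.

## Removing $f$: a product over one cycle of $k$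

The purpose of this section is to replace the unknown function $f$ by a condition on $k$ alone. Follow the equation along the coset $x\langle k\rangle$: $f(xk)=xf(x)$, then $f(xk^2)=xk\cdot x f(x)$, then $f(xk^3)=xk^2\cdot xk\cdot x f(x)$. After $|k|$ steps we are back at $x$. So define $F_0=1$ and $F_{s+1}=xk^sF_s$, that is,
$$F_s=F_s(x;k)=xk^{s-1}\,xk^{s-2}\cdots xk\,x .$$

**Lemma 1.** $G$ is a $J$-group if and only if there is $k\in G$, of order $n$ say, with $F_n(x;k)=1$ for all $x\in G$.

**Proof.** Suppose $f(xk)=xf(x)$ for all $x$. Then $f(xk^s)=F_s(x;k)f(x)$ by induction on $s$: indeed $f(xk^{s+1})=xk^s f(xk^s)=xk^sF_sf(x)=F_{s+1}f(x)$. With $s=n$ this says $f(x)=F_nf(x)$, so $F_n=1$.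

Conversely, suppose $F_n(x;k)=1$ for all $x$. Choose representatives $x$ of the left cosets of $\langle k\rangle$. Every element of $G$ is uniquely $xk^s$ with $x$ a representative and $0\le s<n$, and we set $f(xk^s)=F_s(x;k)$. Let $y=xk^s$. If $s<n-1$, then $f(yk)=F_{s+1}=xk^sF_s=yf(y)$. If $s=n-1$, then $yk=x$, and $f(yk)=f(x)=F_0=1=F_n=xk^{n-1}F_{n-1}=yf(y)$. $\square$

If $k$ satisfies the condition of Lemma 1 we say that **$k$ works**. For example, in $C_2$ neither element works: for $k=1$ we have $F_1(x;1)=x$, and for $k\neq1$ we have $F_2(x;k)=xkx=k\ne1$.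

**The quadratic exponents.** Let $n=|k|$ be odd. In $F_n=xk^{n-1}xk^{n-2}\cdots xk\,x$ move all powers of $k$ to the right. The $x$ that has $i$ other $x$'s before it is preceded by total exponent
$$e_i=(n-1)+(n-2)+\dots+(n-i)=in-\tfrac{i(i+1)}2 ,$$
so it becomes $k^{e_i}xk^{-e_i}$, and the accumulated power at the end is $k^{n(n-1)/2}$, which is $1$ because $n$ is odd. Hence
$$F_n(x;k)=\prod_{i=0}^{n-1}k^{e_i}xk^{-e_i},\qquad e_i\equiv-\tfrac{i(i+1)}2\pmod n,\tag{3}$$
with the factors in order of increasing $i$.

## Central elements, and products of coprime orders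

Two parts of Theorem 3 are now short.

**Proof of Theorem 3(2).** The simplest hope is that $k$ commutes with everything. A finite abelian group contains an element of order equal to its exponent. So if $|G|$ is odd and $\exp Z(G)=\exp G=n$, we can take $k\in Z(G)$ of order $n$. Then $F_n(x;k)=x^nk^{n(n-1)/2}=1$ for all $x$, and $k$ works. If $|G|$ is odd, the group $G\times C_{\exp G}$ has odd order and exponent $\exp G$, and its center contains the factor $C_{\exp G}$; so it satisfies the hypothesis. Once Theorem 1 is proved, $G=G(3,3,28)$ is then a direct factor of a $J$-group without being one, which is the last claim of part 2. $\square$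

**Proof of Theorem 3(1).** A nilpotent group is the direct product of its Sylow subgroups. So by induction it suffices to show that if $G=G_1\times G_2$ with $|G_1|,|G_2|$ coprime, then $G$ is a $J$-group if and only if $G_1$ and $G_2$ are. Let $k=(k_1,k_2)$, $n_i=|k_i|$; then $|k|=n=n_1n_2$, and $F_n((x_1,x_2);k)=(F_n(x_1;k_1),F_n(x_2;k_2))$. Since $k_1^{n_1}=1$, the word $F_n(x_1;k_1)$ breaks into $n_2$ consecutive blocks, each equal to $x_1k_1^{n_1-1}\cdots x_1k_1x_1$. So $F_n(x_1;k_1)=F_{n_1}(x_1;k_1)^{n_2}$. As $n_2$ divides $|G_2|$, it is coprime to $|G_1|$, so this power is $1$ if and only if $F_{n_1}(x_1;k_1)=1$. The same holds for $G_2$. Hence $k$ works if and only if $k_1$ and $k_2$ both work. $\square$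

So the question is about $p$-groups, and the central choice stops exactly where no central element has order $\exp G$. Let us look at a group where this happens.

## Order 81 by hand: two kinds of $k$

Take $G=G(3,1,3)$, with $\zeta^3=1$, $A=R/\lambda^3R$. An element $(b,v)$ that commutes with all $(a,0)$ satisfies $(1-\zeta^v)a=0$ for all $a\in A$, which forces $v=0$, because $1-\zeta$ and $1-\zeta^2=(1-\zeta)(-\zeta^2)$ have valuation $1<3$. Commuting with $(0,1)$ then means $\lambda b=0$, so $Z(G)=\lambda^2A$ has exponent $3$, while $\exp G=9$. No central element of order $9$ exists.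

*A generator of the complement.* Try $k=(0,1)$, $n=3$. Here $e_0,e_1,e_2=0,2,3$, so for $x=(b,0)$
$$F_3(x;k)=\big((1+\zeta^2+\zeta^3)b,0\big)=\big((2+\zeta^2)b,0\big).$$
Now $2+\zeta^2=3-(1-\zeta^2)$ has valuation $1$, since $v(3)=2$ and $v(1-\zeta^2)=1$. So $F_3\neq1$ for $b=1$, and this $k$ does not work. (With $r=1$ in place of $3$ this obstruction would vanish.)

*An element of $A$.* Try $k=(1,0)$, of order $n=9$. If $x=(b,0)$, then $x$ and $k$ commute, and $F_9=x^9k^{36}=1$. If $x=(b,v)$ with $v\neq0$, put $\omega=\zeta^v$. Then $k^{\epsilon}xk^{-\epsilon}=(b+\epsilon(1-\omega),v)$, so by (3)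
$$F_9=\Big(b\sum_{i<9}\omega^i+(1-\omega)\sum_{i<9}e_i\omega^i,\;9v\Big).$$
The first sum is $0$ and $9v=0$. Modulo $9$ the numbers $\frac{i(i+1)}2$ for $i=0,\dots,8$ are $0,1,3,6,1,6,3,1,0$. Summing them over $i\equiv0,1,2\pmod 3$ gives $9$, $3$, $9$. As $9A=0$, the second sum acts on $A$ as $-3\omega$, and $(1-\omega)\cdot(-3\omega)$ has valuation $1+2=3=r$. So $F_9=1$ and $k=(1,0)$ works.

So there are two sources of candidates. Elements outside $A$ are obstructed if a certain sum has valuation less than $r$. Elements of $A$ need a large order: we shall see that $p^m$ must divide $|k|$. The plan for a counterexample is to make $r$ *large enough* that the sum obstructs the first kind and *small enough* that the second kind has order below $p^m$. Both demands can be met as soon as $m\ge3$.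

## The valuation of a Gauss sum

This section collects the arithmetic for the general case.

**Step 1: valuations of $1-\eta$.** If $p\nmid w$ and $0\le j<m$, then
$$v(1-\zeta^{p^jw})=p^j.\tag{4}$$
Let $q=p^{m-j}$. The product of $1-\eta$ over the primitive $q$-th roots of unity $\eta$ is $\Phi_q(1)=p$, where $\Phi_q$ is the cyclotomic polynomial. For two primitive $q$-th roots $\eta,\eta'=\eta^t$, the quotient $(1-\eta^t)/(1-\eta)=1+\eta+\dots+\eta^{t-1}$ lies in $R$, and so does its inverse by symmetry; so all factors have the same valuation. Hence $\varphi(q)\,v(1-\zeta^{p^jw})=v(p)=\varphi(p^m)$, and $\varphi(p^m)/\varphi(p^{m-j})=p^j$.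

**Step 2: the Gauss sum.** For $p\nmid c$ put $g(c)=\sum_{i\bmod p^m}\zeta^{ci^2}$. We want $v(g(c))$. Substituting $i=j+d$,
$$g(c)g(-c)=\sum_{i,j}\zeta^{c(i^2-j^2)}=\sum_d\zeta^{cd^2}\sum_j\zeta^{2cdj}=p^m,$$
because $p\nmid 2c$, so the inner sum is $p^m$ for $d\equiv 0$ and $0$ otherwise. Now $g(-c)$ is the complex conjugate of $g(c)$, and complex conjugation is an element of the Galois group of $\mathbb Q(\zeta)$. A Galois automorphism maps $(\lambda)$ to a prime above $p$, hence to $(\lambda)$ itself, so it preserves $v$. Therefore $v(g(c))=v(g(-c))$, and since $v(p^m)=m\varphi$,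
$$v(g(c))=\tfrac m2\varphi.\tag{5}$$
As a check, for $p^m=3$ we have $g(1)=1+2\zeta$, and $(1+2\zeta)(1+2\zeta^2)=1-2+4=3$, so $v(g(1))=1$.

**Step 3: completing the square.** For $p\nmid c$ and $h\in\mathbb Z$, since $2$ is invertible modulo $p^m$ we have $i^2+hi=(i+\frac h2)^2-\frac{h^2}4$, and so
$$\sum_{i\bmod p^m}\zeta^{c(i^2+hi)}=\zeta^{-ch^2/4}g(c).\tag{6}$$
In such exponents, fractions with denominator $2$ or $4$ are read modulo $p^m$; this agrees with the integer $\frac{i(i+1)}2$ where both make sense.

**Step 4: orders of elements of $G(p,m,r)$.** Let $k=(a,u)$ and $\omega=\zeta^u$. If $u\neq0$, write $u=p^ju'$ with $p\nmid u'$, $0\le j<m$. Then $\omega$ is a primitive $p^{m-j}$-th root of unity with $\omega\neq1$, so $\sum_{i<p^{m-j}}\omega^i=0$ and (1) gives $k^{p^{m-j}}=1$. Since $u$ already has order $p^{m-j}$ in $\mathbb Z/p^m$, we get $|k|=p^{m-j}$. If $u=0$, then $|k|$ divides $\exp A$.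

## No $k$ works when $\frac m2\varphi<r\le(m-1)\varphi$

Assume $\frac m2\varphi<r\le(m-1)\varphi$, and suppose that $k=(a,u)$, of order $n$, works.

**Step 1: $p^m$ divides $n$.** Here we use only the quotient $\mathbb Z/p^m$. Take $x=(0,1)$. The second coordinate of $F_n(x;k)=xk^{n-1}\cdots xk\,x$ is $n+u\frac{n(n-1)}2$, so this is $0$ in $\mathbb Z/p^m$. Since $k^n=1$, also $un=0$ in $\mathbb Z/p^m$; and $\frac{n-1}2$ is an integer because $n$ is odd. So the second term vanishes, and $n=0$ in $\mathbb Z/p^m$.

**Step 2: $k$ generates the complement modulo $A$.** This is where $r$ must be small. As $r\le(m-1)\varphi$, (2) shows that $\exp A$ divides $p^{m-1}$. By the computation of orders, every $(a,u)$ with $p\mid u$ (including $u=0$) has order at most $p^{m-1}$. So Step 1 forces $p\nmid u$, and then $n=p^m$.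

**Step 3: the Gauss sum obstructs.** This is where $r$ must be large. Let $x=(b,0)$ with $b\in A$. Conjugation by $k$ multiplies $A$ by $\omega=\zeta^u$, whatever $a$ is. By (3),
$$F_n(x;k)=(Sb,0),\qquad S=\sum_{i\bmod p^m}\zeta^{-\frac u2(i^2+i)} .$$
By (6) with $c=-\frac u2$ and $h=1$, $S$ is a root of unity times $g(-\frac u2)$; by (5), $v(S)=\frac m2\varphi<r$. So for $b=1+\lambda^rR$ we have $Sb\ne0$ in $A$, and $F_n(x;k)\neq1$. This contradicts the assumption that $k$ works.

By Lemma 1, $G(p,m,r)$ is not a $J$-group in this range.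

**Proof of Theorem 1.** The range is nonempty when $\frac m2<m-1$, that is, when $m\ge3$. For $m=3$ we have $\varphi=p^2(p-1)$, and the range is $\frac32p^2(p-1)<r\le2p^2(p-1)$. For $p=3$ it is $27<r\le36$, and $r=28$ gives order $3^{28+3}=3^{31}$. $\square$

## A $k$ that works in every other case

To complete Theorem 2 we exhibit a $k$ that works whenever $r\le\frac m2\varphi$ or $r>(m-1)\varphi$. The two cases correspond to the two candidates in the group of order $81$.

**Case 1: $r\le\frac m2\varphi$, with $k$ in the complement.** Let $k=(0,1)$, $n=p^m$, $x=(b,v)$. Then $k^exk^{-e}=(\zeta^eb,v)$. Multiplying the factors of (3), the $i$-th one is preceded by $i$ factors with second coordinate $v$, so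
$$F_n(x;k)=\Big(\sum_{i=0}^{n-1}\zeta^{e_i+iv}\,b,\;nv\Big),\qquad e_i+iv\equiv-\tfrac12\big(i^2+(1-2v)i\big)\pmod{p^m}.$$
Here $nv=0$. By (6) the sum is a root of unity times $g(-\frac12)$, of valuation $\frac m2\varphi\ge r$, so it is zero in $A$. Hence $F_n(x;k)=1$ for all $x$, and $k$ works.

**Case 2: $r>(m-1)\varphi$, with $k$ in $A$.** Write $r=(e-1)\varphi+s$ with $1\le s\le\varphi$. Then $e=\lceil r/\varphi\rceil\ge m$ and $\exp A=p^e$. We choose an element of order $p^e$ that is as divisible by $\lambda$ as possible: $a=\lambda^{s-1}+\lambda^rR$ and $k=(a,0)$. Since $v(p^{e-1}\lambda^{s-1})=(e-1)\varphi+s-1=r-1<r$, the order of $k$ is $n=p^e$. Let $x=(b,v)$.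

If $v=0$, then $x$ and $k$ lie in the abelian group $A$ and $F_n=x^nk^{n(n-1)/2}=1$, since $n=\exp A$ is odd.

Let $v\ne0$ and put $\omega=\zeta^v\ne1$. As $e\ge m$, we have $\omega^n=1$ and $nv=0$. From $k^\epsilon xk^{-\epsilon}=(b+\epsilon(1-\omega)a,\,v)$ and (3),
$$F_n(x;k)=\Big(b\sum_{i<n}\omega^i+(1-\omega)a\sum_{i<n}e_i\omega^i,\;nv\Big).$$
The first sum is $0$. Since $na=0$, we may replace $e_i=in-\frac{i(i+1)}2$ by $-\binom{i+1}2$. So
$$F_n(x;k)=\big(-(1-\omega)B\,a,\,0\big),\qquad B=\sum_{i<n}\tbinom{i+1}2\omega^i .$$

It remains to evaluate $(1-\omega)B$, which we do by summing by parts twice. Using $\binom{i+1}2-\binom i2=i$ and $\omega^n=1$,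
$$(1-\omega)B=\sum_{i<n}\Big(\tbinom{i+1}2-\tbinom i2\Big)\omega^i-\tbinom n2\omega^n=\sum_{i<n}i\,\omega^i-\tbinom n2 ,$$
and
$$(1-\omega)\sum_{i<n}i\,\omega^i=\sum_{i=1}^{n-1}\omega^i-(n-1)\omega^n=-1-(n-1)=-n .$$
Therefore
$$(1-\omega)B=-\frac n{1-\omega}-\frac{n(n-1)}2,$$
where $\frac n{1-\omega}=-\sum_{i<n} i\,\omega^i$ lies in $R$. The second term kills $a$, because $n$ is odd and $na=0$. For the first term, (4) gives $v(1-\omega)\le p^{m-1}<p^{m-1}(p-1)=\varphi$, where $p\ge3$ was used. So $v(1-\omega)\le\varphi-1$ and
$$v\Big(\frac n{1-\omega}\lambda^{s-1}\Big)\ge e\varphi-(\varphi-1)+(s-1)=(e-1)\varphi+s=r .$$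
So the first term kills $a$ too. Hence $F_n(x;k)=1$ for all $x$, and $k$ works.

**Proof of Theorem 2.** The conditions $r\le\frac m2\varphi$ and $r>(m-1)\varphi$ together cover the complement of the range $\frac m2\varphi<r\le(m-1)\varphi$. In the complement a $k$ that works has been found, and in the range there is none. $\square$

## A collection formula for $F_s(x;k)$

We turn to Theorem 3(3). If $x$ and $k$ commute, then $F_s=x^sk^{\binom s2}$. In general there will be corrections by commutators, and we want them to carry exponents $\binom si$, because for $s=p^m$ these are divisible by high powers of $p$. The point is to know how long the commutators attached to $\binom si$ must be.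

**Definition.** *Iterated commutators* in $x,k$ and their *contents* are defined as follows: $x$ has content $(1,0)$, $k$ has content $(0,1)$, and if $y,z$ are iterated commutators, then $[y,z]$ is one, with content the sum of the contents of $y$ and $z$. For example, $[[k,x],x]$ has content $(2,1)$.

**Lemma 2.** Let $x,k$ be elements of a group. There are elements $c_1,c_2,\dots$ with
$$F_s(x;k)=c_1^{\binom s1}c_2^{\binom s2}\cdots c_s^{\binom ss}\qquad\text{for all }s\ge0,\tag{7}$$
and each $c_i$ is a product of iterated commutators in $x,k$ of contents $(a,b)$ with $a+2b\ge i$. Moreover $c_1=x$.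

**Proof.** Since $\binom ss=1$, the equations (7) determine $c_1,c_2,\dots$ recursively, and $c_1=F_1=x$. What needs proof is the claim about contents. Fix $n$; we prove it for all $c_i$ with $i\le n$.

**Step 1: letters with labels.** The aim is a generic word that specializes to all the $F_s$, $s\le n$, at once. Put $\Omega=\{0,\dots,n-1\}$. Let $\Phi$ be the free group on letters $X_j$ $(0\le j<n)$, with label $\{j\}$, and $K_{jl}$ $(0\le l<j<n)$, with label $\{j,l\}$. For $\emptyset\ne U\subseteq\Omega$ let $C_U$ be the set of iterated commutators in the letters (including single letters) such that the union of the labels of all letters occurring is $U$. Here we treat iterated commutators as formal expressions, so that each has a definite label $U$. If $y\in C_V$ and $z\in C_U$, then $[y,z]\in C_{U\cup V}$. Fix a total order $\prec$ on the nonempty subsets of $\Omega$ in which smaller cardinality comes first. Let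
$$w=\prod_{j=n-1}^{0}X_jK_{j,j-1}K_{j,j-2}\cdots K_{j,0},$$
with $j$ descending from left to right.

**Step 2: collection.** We claim that $w=\prod_Um_U$, with the product in $\prec$-order, and each $m_U$ a (possibly empty) product of elements of $C_U$. At the start, $w$ is a product of letters, each in some $C_U$. Treat the sets $U$ in $\prec$-order. At the stage of $U$, the factors not yet collected all lie in sets $C_V$ with $V\succeq U$. Move the factors in $C_U$ to the left end of the uncollected part, one after another, leftmost first, by the rule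
$$yz=zy[y,z],\qquad z\in C_U,\ y\in C_V,\ V\succ U .$$
The new factor $[y,z]$ lies in $C_{U\cup V}$. Since $V\succ U$, we have $V\neq U$ and $|V|\ge|U|$, so $V\not\subseteq U$. Hence $U\cup V$ is strictly larger than $U$, and $U\cup V\succ U$. So no new factor from $C_U$ arises, the number of factors in $C_U$ stays fixed, each has finitely many factors to pass, and the stage ends. The collected factors form $m_U$, and all remaining factors have labels $\succ U$. After the last stage, $U=\Omega$, nothing remains.

*The case $n=2$.* Here $w=X_1K_{10}X_0$, and with $\{0\}\prec\{1\}\prec\{0,1\}$ moving $X_0$ to the left gives $w=X_0\cdot X_1\cdot[X_1,X_0]K_{10}[K_{10},X_0]$. Replacing the $X_j$ by $x$ and $K_{10}$ by $k$ we get $xkx=x^2\cdot k[k,x]$, so $c_2=k[k,x]=x^{-1}kx$; the contents $(0,1)$ and $(1,1)$ satisfy $a+2b\ge2$.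

**Step 3: specialization.** For $S\subseteq\Omega$ let $\pi_S$ be the endomorphism of $\Phi$ that sends the letters with label $\not\subseteq S$ to $1$ and fixes the others. If $U\subseteq S$, all letters in elements of $C_U$ are fixed, so $\pi_S(m_U)=m_U$. If $U\not\subseteq S$, every element of $C_U$ involves a letter whose label is not inside $S$; that letter is killed, and a commutator with a trivial entry is trivial. So $\pi_S(m_U)=1$. Hence
$$\pi_S(w)=\prod_{\emptyset\ne U\subseteq S}m_U\qquad(\prec\text{-order}).$$
On the other hand, $\pi_S(w)$ is the product over $j\in S$, descending, of $X_j$ followed by the $K_{jl}$ with $l\in S$, $l<j$. Let $\theta$ be the homomorphism from $\Phi$ that sends all $X_j$ to $x$ and all $K_{jl}$ to $k$, and let $|S|=s$. If $j$ is the $t$-th smallest element of $S$, it contributes $xk^{t-1}$. So $\theta\pi_S(w)=xk^{s-1}xk^{s-2}\cdots xk\,x=F_s$, and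
$$F_s=\prod_{\emptyset\neq U\subseteq S}\theta(m_U)\qquad(\prec\text{-order}).$$

**Step 4: identification of $c_s$.** We show $\theta(m_S)=c_{|S|}$ for nonempty $S$ by induction on $s=|S|$. Since $\prec$ orders by size, the proper nonempty subsets of $S$ come in order of cardinality and before $S$. By induction each one of size $i$ contributes $c_i$, and there are $\binom si$ of them. So $F_s=c_1^{\binom s1}\cdots c_{s-1}^{\binom s{s-1}}\,\theta(m_S)$, and comparison with (7) gives $\theta(m_S)=c_s$.

**Step 5: contents.** The element $c_s=\theta(m_S)$ is a product of images of elements of $C_S$. Such an image is an iterated commutator in $x,k$. If its content is $(a,b)$, it comes from $a$ letters with singleton labels and $b$ letters with two-element labels, and the union of these labels is $S$. So $s=|S|\le a+2b$. $\square$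

**Remark.** An iterated commutator of content $(a,0)$ with $a\ge2$ contains $[x,x]=1$ as an innermost bracket, so it is trivial. The same goes for $(0,b)$ with $b\ge2$. If $i\ge3$ and $a+2b\ge i$, then $b=0$ forces $a\ge2$ and $a=0$ forces $b\ge2$. So for $i\ge3$ only contents with $a,b\ge1$ are needed in $c_i$.

## $p$-groups of small class

**Proof of Theorem 3(3).** We may assume $G\ne1$; in the trivial group $k=1$ works. Let $\exp G=p^m=n$ with $m\ge1$, and let $\kappa$ be the class of $G$.

**Step 1: choice of $k$.** We want $k$ of order $\exp G$, so that $n$-th powers vanish, and as deep in the lower central series as possible, so that commutators with $k$ have smaller exponent. Let $t\ge1$ be maximal with $\exp\gamma_t(G)=p^m$. It exists since $\gamma_1(G)=G$ and $\gamma_{\kappa+1}(G)=1$. Then $\exp\gamma_{t+1}(G)$ divides $p^{m-1}$. In a $p$-group the exponent is the largest order of an element, so we can choose $k\in\gamma_t(G)$ of order $n$. Let $x\in G$. By Lemma 2, $F_n(x;k)=\prod_{i=1}^nc_i^{\binom ni}$, and we show that every factor is $1$.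

**Step 2: $i=1$ and $i=2$.** First, $c_1^n=x^n=1$. Next, $n$ divides $\binom n2$ because $n$ is odd, and $\exp G=n$, so $c_2^{\binom n2}=1$.

**Step 3: where $c_i$ lies for $i\ge3$.** By the remark, $c_i$ is a product of iterated commutators of contents $(a,b)$ with $a,b\ge1$ and $a+2b\ge i$. As $x\in\gamma_1(G)$, $k\in\gamma_t(G)$ and $[\gamma_i(G),\gamma_j(G)]\subseteq\gamma_{i+j}(G)$, each of them lies in $\gamma_{a+tb}(G)\subseteq\gamma_{t+1}(G)$. It is trivial unless $a+tb\le\kappa$.

**Step 4: $c_i=1$ for $i\ge p^2$.** We claim that, in both situations of the theorem, $a,b\ge1$ and $a+tb\le\kappa$ imply $a+2b<p^2$. If $\kappa\le\frac{p^2-1}2$, then $a+b\le a+tb\le\kappa$ and $a\ge1$, so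
$$a+2b=2(a+b)-a\le2\kappa-1\le p^2-2 .$$
If $\kappa\le p^2-1$ and $\exp\gamma_2(G)=\exp G$, then $t\ge2$, so $a+2b\le a+tb\le\kappa\le p^2-1$. In either case a nontrivial factor of $c_i$ has $i\le a+2b<p^2$, so $c_i=1$ for $i\ge p^2$.

**Step 5: $3\le i<p^2$, $i\le n$.** We have $\binom{p^m}i=\frac{p^m}i\binom{p^m-1}{i-1}$, and $\binom{p^m-1}{i-1}=\prod_{j=1}^{i-1}\frac{p^m-j}j$ is prime to $p$, because $p^m-j$ and $j$ have the same $p$-part for $1\le j<p^m$. So the $p$-part of $\binom{p^m}i$ is $p^{m-v_p(i)}$, where $p^{v_p(i)}$ is the $p$-part of $i$. As $i<p^2$, $v_p(i)\le1$ and $p^{m-1}\mid\binom ni$. Since $c_i\in\gamma_{t+1}(G)$, whose exponent divides $p^{m-1}$, we get $c_i^{\binom ni}=1$.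

So $F_n(x;k)=1$ for all $x\in G$, and $G$ is a $J$-group by Lemma 1. $\square$

**Why the argument stops at $p^2$.** For $m\ge2$ and $i=p^2$, the $p$-part of $\binom{p^m}{p^2}$ is only $p^{m-2}$, while all we know about $\gamma_{t+1}(G)$ is that its exponent divides $p^{m-1}$. So Step 5 does not apply to $c_{p^2}$, and the class hypotheses are used only to make $c_i$ trivial from there on.

**Class at most $4$.** For every odd prime $p$ we have $\frac{p^2-1}2\ge4$. If $G$ is nilpotent of odd order and class at most $4$, each of its Sylow subgroups has class at most $4$, so it is a $J$-group by Theorem 3(3), and $G$ is a $J$-group by Theorem 3(1). $\square$
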